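# Degrees of Isomorphism and Strong Degrees of Categoricity

Two computable structures can be isomorphic without being computably isomorphic. For one pair of isomorphic computable structures we may ask how much information an isomorphism between them needs. For one computable structure we may ask how much information is needed to connect all of its computable copies with each other. The first question concerns a single pair, the second infinitely many pairs at once. We show that whenever the first amount of information is a Turing degree, it is also the second amount, for a suitable new structure. The question is taken from Johanna N.Y. Franklin and Timothy H. McNicholl, "Degrees of and lowness for isometric isomorphism", arXiv:1911.05899 (2019).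

## 1. Computably enumerable degrees, and the question they suggest

Structures are countable, in a computable language, with universe $\mathbb N$. A structure is *computable* if its atomic diagram is computable. A computable structure $\mathcal A$ is *$\mathbf c$-computably categorical* if any two computable copies of $\mathcal A$ are isomorphic via an isomorphism computable from $\mathbf c$.

**Definition 1.** Let $\mathbf d$ be a Turing degree.

1. $\mathbf d$ is a *degree of isomorphism* if there are isomorphic computable structures $\mathcal A,\mathcal B$ such that $\mathbf d$ is the least degree computing an isomorphism from $\mathcal A$ onto $\mathcal B$: it computes one, and every degree that computes one is $\ge_T\mathbf d$.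
2. $\mathbf d$ is a *degree of categoricity* if there is a computable structure $\mathcal A$ that is $\mathbf c$-computably categorical if and only if $\mathbf c\ge_T\mathbf d$.
3. A degree of categoricity $\mathbf d$ is *strong* if there is a computable $\mathcal A$ with degree of categoricity $\mathbf d$ that has computable copies $\mathcal A_1,\mathcal A_2$ such that every isomorphism from $\mathcal A_1$ to $\mathcal A_2$ computes $\mathbf d$.

**Example.** Consider $(\mathbb N,<)$. Between two computable copies there is exactly one isomorphism, and $\mathbf 0'$ computes it, since $\mathbf 0'$ decides which element is least and which element is the immediate successor of which. Now let $K$ be the halting set, enumerated so that at most one number enters at each stage. Let $\mathcal B$ consist of the numbers $2n$, together with $2s+1$ for each $s$ at which some number enters $K$. Order $\mathcal B$ by placing the numbers $2n$ in their usual order, and $2s+1$ directly after $2n$ if $n$ enters $K$ at stage $s$. The universe is a computable infinite set, so we may relabel it as $\mathbb N$. Then $\mathcal B$ is a computable copy, and $n\notin K$ iff the immediate successor of $2n$ is $2n+2$. So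 the isomorphism $(\mathbb N,<)\to\mathcal B$ computes $K$. Hence $\mathbf 0'$ is a strong degree of categoricity and a degree of isomorphism.

A strong degree of categoricity $\mathbf d$ is always a degree of isomorphism: take $\mathcal A_1,\mathcal A_2$ from the definition; $\mathbf d$ computes an isomorphism between them, and each such isomorphism computes $\mathbf d$. The question is about the other direction. Is every degree of isomorphism a degree of categoricity, and even a strong one? One cannot simply keep the structure $\mathcal A$ of a pair $\mathcal A,\mathcal B$: it may have further computable copies, to which isomorphisms are far harder to find. A new structure has to be built.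

We begin with a case where this is easy.

**Proposition 1.** Every c.e. degree is a strong degree of categoricity.

The information in a c.e. set must first take a form that a structure can hold. A *tree* is a set $T\subseteq\omega^{<\omega}$ closed under initial segments; $[T]$ is the set of its infinite paths, $\lambda$ is the empty string, and $\sigma^-$ is the immediate predecessor of $\sigma\ne\lambda$. Let $C=\bigcup_sC_s$ be a computable enumeration, $C_0=\emptyset$, and say that $n$ *enters at $s$* if $n\in C_{s+1}\setminus C_s$. Let
$$T_C=\{\sigma:\ \text{for each } n<|\sigma|,\ \text{either } \sigma(n)=0 \text{ and } n\notin C_{|\sigma|},\ \text{or } \sigma(n)=s+1 \text{ and } n \text{ enters at } s\}.$$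
This is a computable tree with exactly one path $f$, where $f(n)=0$ if $n\notin C$, and $f(n)=s+1$ if $n$ enters at $s$. Clearly $f\equiv_TC$. For example, if $C=\{0\}$ and $0$ enters at $2$, then $f=(3,0,0,\dots)$ and the nodes off $f$ are $(0)$ and $(0,0)$.

We need a structure whose isomorphisms compute $f$, while $f$ computes isomorphisms between all computable copies. The next section supplies the kind of structure; the same kind serves in the general case.

## 2. Parity structures

The building blocks are *pairs*, which are two-element sets that an automorphism may swap or not, and *vertices*, each of which watches some pairs and may insist that an even number of them be swapped.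

**Definition 2 (Incidence process).** An *incidence process* is a computable procedure in stages with finitely many actions per stage, of the following kinds.

- A *vertex* $v$ is created, of type *even* or *free*, together with a finite set $B(v)$ of already existing pairs.
- A *pair* $q$ is created, together with an already existing vertex $\mathrm{home}(q)$.
- A pair $q$ is *released* at a vertex $v$, where $q\in I(v):=B(v)\cup\{q':\mathrm{home}(q')=v\}$.

If $q\in I(v)$ we say that $q$ and $v$ are *incident*. The union defining $I(v)$ is disjoint, since pairs in $B(v)$ are older than $v$ and pairs with home $v$ are younger. Let $J(v)\subseteq I(v)$ be the set of pairs released at $v$. Without mention of a stage, $I(v)$ and $J(v)$ are the final sets. Let $\Gamma(v)$ be the group, under symmetric difference $\triangle$, of all finite $G\subseteq J(v)$, with $|G|$ even if $v$ is even.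

**Definition 3 (Parity structure).** The structure $A$ of an incidence process has as elements $q^0,q^1$ for each pair $q$, and *gadgets* $(v,G)$ for each vertex $v$ and $G\in\Gamma(v)$. Its relations are as follows.

- Unary $U_q=\{q^0,q^1\}$ and $W_v=\{(v,G):G\in\Gamma(v)\}$; formally $U_i,W_i$, indexed by order of creation of pairs and vertices.
- Binary $R$: $R((v,G),q^1)$ iff $q\in G$, and $R((v,G),q^0)$ iff $q\in I(v)\setminus G$. We say that $(v,G)$ *points to* $x$ if $R((v,G),x)$.
- For each finite set $H$ of (indices of) pairs, a binary $E_H$: $E_H((v,G),(v,G'))$ iff $G'=G\triangle H$.

No other instances hold. The elements $q^0,q^1$ are added when $q$ is created, and at the end of each stage we add all new gadgets $(v,G)$ with $G$ in $\Gamma(v)$ as it then stands. In use, infinitely many elements appear, numbered in order of creation.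

**Example.** Let $v_0$ be free, let $q_1,q_2$ have home $v_0$, let $v$ be even with $B(v)=\{q_1,q_2\}$, and release everything. Then $\Gamma(v)=\{\emptyset,\{q_1,q_2\}\}$ and $\Gamma(v_0)$ has all four subsets. By Lemma 3 below, an automorphism swaps both pairs or neither. If $q_1$ is never released at $v_0$, then $\Gamma(v_0)=\{\emptyset,\{q_2\}\}$, so $q_1$ cannot be swapped, and then neither can $q_2$.

**Lemma 2.** (a) $A$ is computable. (b) A gadget $(v,G)$ points to exactly one element of $U_q$ if $q\in I(v)$, and to none if $q\notin I(v)$. (c) If $q\in I(v)$ is never released at $v$, then all gadgets of $v$ point to $q^0$.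

*Proof.* For (a) we show that each atomic fact is decided once the elements involved exist. $U_q$ and $W_v$ are clear, and $E_H$ is decided by comparing finite sets. Consider $R((v,G),q^i)$. Whether $q\in I(v)$ is known when both $q$ and $v$ exist. If $q$ is older than the gadget, we read off whether $q\in G$. If $q$ is younger than the gadget, then $q\notin G$, and $q\in I(v)$ iff $\mathrm{home}(q)=v$. Part (b) is the definition of $R$, and (c) holds since $q\notin J(v)\supseteq G$. $\square$

**Lemma 3 (Automorphisms).** If $S$ is a set of pairs with $S\cap I(v)\in\Gamma(v)$ for all $v$, then
$$\pi_S:\quad q^i\mapsto q^{1-i}\ (q\in S),\qquad q^i\mapsto q^i\ (q\notin S),\qquad (v,G)\mapsto(v,G\triangle(S\cap I(v)))$$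
is an automorphism of $A$. Every $g\in\mathrm{Aut}(A)$ is $\pi_S$ for the set $S$ of pairs it swaps, and from $g$ one computes, uniformly in $v$, the finite set $S\cap I(v)$.

*Proof.* $\pi_S$ is a bijection because $\Gamma(v)$ is a group. It preserves $U_q$, $W_v$ and $E_H$. Let $q\in I(v)$ and $G'=G\triangle(S\cap I(v))$. If $q\notin S$, then $q\in G'$ iff $q\in G$, and $q^0,q^1$ are fixed. If $q\in S$, then $q\in G'$ iff $q\notin G$, and $q^0,q^1$ are swapped. Either way $R$ is preserved; for $q\notin I(v)$ there is nothing to check.

Conversely, let $g$ be an automorphism, $S$ the set of pairs it swaps, and $g(v,\emptyset)=(v,G_v)$. For $q\in I(v)$, $(v,\emptyset)$ points to $q^0$, so $(v,G_v)$ points to $g(q^0)$; hence $q\in G_v$ iff $q\in S$. Thus $S\cap I(v)=G_v\in\Gamma(v)$. Since $E_G((v,\emptyset),(v,G))$, we get $g(v,G)=(v,G_v\triangle G)$, so $g=\pi_S$. The set $G_v$ is read off from $g(v,\emptyset)$. $\square$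

The next lemma says how an isomorphism onto a copy is found: guess which element of each $U_q^M$ is the image of $q^0$, and correct the guess by a set $C$ of pairs.

**Lemma 4 (Switching).** Let $h:A\to M$ be an isomorphism. For each $v$ let $y_v\in W_v^M$, and for each $q$ let $\kappa(q)\in U_q^M$. Let $N_v=\{q\in I(v):\neg R(y_v,\kappa(q))\}$, write $y_v=h(v,G_v)$, and let $D=\{q:\kappa(q)\neq h(q^0)\}$.

(a) $D\cap I(v)=G_v\triangle N_v$ for every $v$.

(b) Let $C$ be a set of pairs with $(D\triangle C)\cap I(v)\in\Gamma(v)$ for all $v$. Let $\kappa^C(q)=\kappa(q)$ if $q\notin C$, and let it be the other element of $U_q^M$ if $q\in C$. Let $N^C_v=\{q\in I(v):\neg R(y_v,\kappa^C(q))\}$. Then there is an isomorphism $g:A\to M$ with $g(q^0)=\kappa^C(q)$ for all $q$, and $g(v,G)$ is the unique $x$ with $E_H(y_v,x)$, where $H=G\triangle N^C_v$; in particular $N_v^C$ is finite. So if $M$ is computable and $f$ computes $v\mapsto y_v$, $\kappa^C$, and $v\mapsto N^C_v$ (as explicitly given finite sets), then $f$ computes $g$.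

*Proof.* (a) Let $q\in I(v)$. Then $y_v$ points to exactly one element of $U_q^M$. It points to $h(q^0)$ iff $q\notin G_v$, and to $\kappa(q)$ iff $q\notin N_v$. If $q\notin D$ these elements coincide, so $q\in G_v$ iff $q\in N_v$. If $q\in D$ they are the two different elements of $U_q^M$, so $q$ lies in exactly one of $G_v,N_v$.

(b) By Lemma 3, $g=h\circ\pi_{D\triangle C}$ is an isomorphism. We have $g(q^0)=h(q^0)$ iff $q\notin D\triangle C$. Also $\kappa^C(q)=h(q^0)$ iff $q$ is in both of $D,C$ or in neither, that is, iff $q\notin D\triangle C$. As $U_q^M$ has two elements, $g(q^0)=\kappa^C(q)$. Write $y_v=g(v,G_0)$. For $q\in I(v)$: $q\notin G_0$ iff $R(y_v,g(q^0))$ iff $q\notin N^C_v$. So $G_0=N^C_v$, and $g(v,G)$ is the unique element $E_H$-related to $g(v,N_v^C)=y_v$ for $H=G\triangle N^C_v$. It is found by search, and $g(q^1)$ is the element of $U_q^M$ other than $\kappa^C(q)$. $\square$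

**Lemma 5 (Marking one element).** Let $T$ be a computable tree with $[T]\neq\emptyset$, $A$ a computable parity structure and $r$ one of its pairs. Suppose:

(a) every automorphism of $A$ swapping $r^0,r^1$ computes a member of $[T]$;

(b) every $f\in[T]$ computes an automorphism of $A$ swapping $r^0,r^1$;

(c) every $f\in[T]$ computes, for each computable copy $M$ of $A$, an isomorphism $A\to M$.

Let $\hat A=\hat A_1=(A,\{r^0\})$ and $\hat A_2=(A,\{r^1\})$, with one new unary predicate. These are isomorphic and computable; every isomorphism $\hat A_1\to\hat A_2$ computes a member of $[T]$; and every $f\in[T]$ computes an isomorphism between any two computable copies of $\hat A$.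

*Proof.* $\hat A_1\cong\hat A_2$ by (b) and $[T]\ne\emptyset$. An isomorphism $\hat A_1\to\hat A_2$ is an automorphism of $A$ swapping $r^0,r^1$, so (a) applies. Let $(M,\{m\})$ be a computable copy of $\hat A$ and $f\in[T]$. By (c), $f$ computes an isomorphism $g:A\to M$. As $m\in U_r^M$, either $g(r^0)=m$ or $g(r^1)=m$. In the first case $g$ is an isomorphism $\hat A\to(M,\{m\})$. In the second, precompose $g$ with the automorphism from (b). Composing such isomorphisms and their inverses connects any two computable copies. $\square$

## 3. The static tree structure and the c.e. case

Let $T$ be a computable tree with $[T]\neq\emptyset$. The *static structure* $A_T$ has a free vertex $\Omega$; a pair $r$ with home $\Omega$; an even vertex $u_\sigma$ for each $\sigma\in T$; and a pair $q_\sigma$ with home $u_{\sigma^-}$ for each $\lambda\ne\sigma\in T$. Put $B(\Omega)=\emptyset$, $B(u_\lambda)=\{r\}$ and $B(u_\sigma)=\{q_\sigma\}$ for $\sigma\neq\lambda$. The pairs and vertices are created along a computable list of $T$ in which initial segments come first, and every incidence is released at once, so $J=I$. With the convention $q_\lambda=r$,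
$$I(\Omega)=\{r\},\qquad I(u_\sigma)=\{q_\sigma\}\cup\{q_{\sigma i}:\sigma i\in T\}.$$

**Lemma 6.** Every automorphism of $A_T$ swapping $r^0,r^1$ computes a member of $[T]$, and every $f\in[T]$ computes such an automorphism.

*Proof.* Let $\pi_S$ be an automorphism with $r=q_\lambda\in S$. If $q_\sigma\in S$, then $S\cap I(u_\sigma)$ is even and contains $q_\sigma$, so it contains some $q_{\sigma i}$. Starting from $\lambda$ and choosing successively from the finite sets $S\cap I(u_\sigma)$, which $\pi_S$ computes by Lemma 3, we get a path. Conversely, for $f\in[T]$ let $S=\{q_\sigma:\sigma\subset f\}$, which includes $r$. Then $S\cap I(\Omega)=\{r\}$, and $S\cap I(u_\sigma)$ has two elements if $\sigma\subset f$ and none otherwise. So $\pi_S$ is an automorphism, and $f$ computes it. $\square$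

**Proof of Proposition 1.** Let $T=T_C$ with path $f\equiv_TC$, and $A=A_T$. Lemma 6 gives (a) and (b) of Lemma 5; we prove (c).

**Step 1: $f$ computes the part of $T$ above any wrong node.** This makes everything off the path finite and visible. Let $\sigma\in T$, $\sigma\not\subset f$, and let $\sigma(n)\ne f(n)$. A nonzero value $\sigma(n)$ would be correct, so $\sigma(n)=0$ and $f(n)=s+1$ for some $s$. Every $\tau\in T$ extending $\sigma$ has $n\notin C_{|\tau|}$, so $|\tau|\le s$; and $\tau(m)\in\{0,f(m)\}$ for all $m<|\tau|$. So $T[\sigma]=\{\tau\in T:\tau\supseteq\sigma\}$ is finite and computed by $f$ from $\sigma$. For every $\sigma\in T$, the children of $\sigma$ are among $\sigma0$ and $\sigma f(|\sigma|)$, so $f$ also computes the finite set $I(u_\sigma)$.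

**Step 2: the errors in a first guess.** Let $M$ be a computable copy. We guess the image of $q^0$ from the home end of $q$ and record where this disagrees with the other end. Let $y_v$ be the least element of $W_v^M$ and $\kappa(q)$ the element of $U_q^M$ that $y_{\mathrm{home}(q)}$ points to. Then $N_v\subseteq B(v)$, so $N_\Omega=\emptyset$ and $\epsilon(\sigma):=|N_{u_\sigma}|\in\{0,1\}$ is computable.

**Step 3: what correction is needed.** With $h$ and $D$ as in Lemma 4, $|D\cap I(u_\sigma)|=|G\triangle N_{u_\sigma}|\equiv\epsilon(\sigma)\pmod 2$, where $G=G_{u_\sigma}$ is even. So if a set $Z$ of pairs satisfies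
$$|Z\cap I(u_\sigma)|\equiv\epsilon(\sigma)\pmod 2\quad\text{for all }\sigma\in T,\qquad(1)$$
then $(D\triangle Z)\cap I(v)\in\Gamma(v)$ for all $v$ (all the sets $I(v)$ are finite and fully released). If moreover $Z\le_Tf$, then $f$ computes $\kappa^Z$ and the sets $N_v^Z$, and Lemma 4(b) gives an $f$-computable isomorphism $A\to M$.

**Step 4: solving (1) computably in $f$.** The errors above a wrong node are pushed down onto the path, and the path carries them to infinity. For $\sigma\not\subset f$ put $q_\sigma\in Z$ iff $\sum_{\tau\in T[\sigma]}\epsilon(\tau)$ is odd. Put $r\notin Z$, and, for $\sigma\subset f$ in order of length, decide whether $q_{\sigma f(|\sigma|)}\in Z$ so that (1) holds at $\sigma$; the other elements of $I(u_\sigma)$ have been decided. For $\sigma\not\subset f$, (1) holds because $T[\sigma]$ is $\{\sigma\}$ together with the disjoint sets $T[\sigma i]$: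
$$|Z\cap I(u_\sigma)|\equiv\sum_{\tau\in T[\sigma]}\epsilon(\tau)+\sum_i\sum_{\tau\in T[\sigma i]}\epsilon(\tau)\equiv\epsilon(\sigma)\pmod 2.$$
By Step 1, $Z\le_Tf$. So (c) of Lemma 5 holds.

**Step 5: conclusion.** We translate Lemma 5 into degrees. As $f$ is the only path, every isomorphism $\hat A_1\to\hat A_2$ computes $f$, and $f$ computes isomorphisms between any two computable copies of $\hat A$. So $\hat A$ is $\mathbf c$-computably categorical iff $\mathbf c\ge\deg(f)=\deg(C)$, and $\hat A_1,\hat A_2$ witness strength. $\square$

What changes in general? Lemma 6 used nothing about $T$. Step 1 used that everything off the path is finite and visible to the path. For an arbitrary degree of isomorphism we must see which trees arise, and what happens to Step 4.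

## 4. Isomorphisms as paths, and the main theorem

**Lemma 7.** If $\mathcal A\cong\mathcal B$ are computable, there is a computable tree $T$ whose paths are exactly the $F$ with $F(2n)=g(n)$, $F(2n+1)=g^{-1}(n)$, for $g:\mathcal A\cong\mathcal B$. For such $F$, $F\equiv_Tg$.

*Proof.* Fix a computable list $\theta_0,\theta_1,\dots$ of the atomic formulas with parameters from $\mathbb N$ in place of variables. Put $\sigma\in T$ iff

(a) whenever $2n,2m+1<|\sigma|$: $\sigma(2n)=m\Leftrightarrow\sigma(2m+1)=n$; and

(b) each $\theta_i$ with $i<|\sigma|$, all of whose parameters $a$ satisfy $2a<|\sigma|$, has the same truth value in $\mathcal A$ as the formula obtained by replacing each parameter $a$ by $\sigma(2a)$ has in $\mathcal B$.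

$T$ is computable. It is closed under initial segments, since a shorter string has fewer conditions to meet. For a path $F$, (a) says that $n\mapsto F(2n)$ and $m\mapsto F(2m+1)$ are mutually inverse bijections, and (b) says that the first preserves truth of all atomic formulas. Finally $g$ computes $g^{-1}$, so $F\equiv_Tg$. $\square$

**Theorem 8.** Let $T\subseteq\omega^{<\omega}$ be a computable tree with $[T]\neq\emptyset$. There is a computable structure $\hat A$ with computable copies $\hat A_1,\hat A_2$ such that

1. every isomorphism $\hat A_1\to\hat A_2$ computes a member of $[T]$;
2. every $f\in[T]$ computes an isomorphism between any two computable copies of $\hat A$.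

Hence $\hat A$ is $\mathbf c$-computably categorical iff $\mathbf c$ computes a member of $[T]$, and the single pair $\hat A_1,\hat A_2$ witnesses this.

The "hence" is immediate: if $\mathbf c$ computes a member of $[T]$, use 2; if $\hat A$ is $\mathbf c$-computably categorical, then $\mathbf c$ computes an isomorphism $\hat A_1\to\hat A_2$, and 1 applies.

**Corollary 9.** For a degree $\mathbf d$ the following are equivalent: (i) $\mathbf d$ is a degree of isomorphism; (ii) $\mathbf d$ is a strong degree of categoricity; (iii) $\mathbf d$ is the least degree of a path through some computable tree $T\subseteq\omega^{<\omega}$. So the answer to both questions of Section 1 is yes.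

*Proof from Theorem 8.* (i)$\Rightarrow$(iii): $\mathbf d$ computes an isomorphism $g$, and $\deg g\ge\mathbf d$, so $\deg g=\mathbf d$. In the tree of Lemma 7 the path of $g$ has degree $\mathbf d$, and every path computes an isomorphism, hence computes $\mathbf d$. (iii)$\Rightarrow$(ii): by Theorem 8, $\hat A$ is $\mathbf c$-computably categorical iff $\mathbf c$ computes a member of $[T]$ iff $\mathbf c\geq\mathbf d$; and every isomorphism $\hat A_1\to\hat A_2$ computes a path, hence $\mathbf d$. (ii)$\Rightarrow$(i) was shown in Section 1. $\square$

**Corollary 10.** For all isomorphic computable $\mathcal A,\mathcal B$ there is a computable $\hat A$, with computable copies $\hat A_1,\hat A_2$, such that the degrees $\mathbf c$ for which $\hat A$ is $\mathbf c$-computably categorical are exactly the degrees computing an isomorphism $\mathcal A\to\mathcal B$, and exactly those computing an isomorphism $\hat A_1\to\hat A_2$.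

*Proof from Theorem 8.* Take $T$ from Lemma 7: a degree computes a path iff it computes an isomorphism $\mathcal A\to\mathcal B$. By 1 and 2 of Theorem 8, a degree computes a path iff it computes an isomorphism $\hat A_1\to\hat A_2$. $\square$

**Corollary 11.** If $X\in2^\omega$ is the unique solution of $\forall n\,\exists s\,Q(n,s,X\upharpoonright s)$ with $Q$ computable, then $\deg(X)$ is a strong degree of categoricity. In particular every $\Delta^0_2$ degree is one.

*Proof from Theorem 8.* Let $\sigma\in T$ iff $\sigma(2n)\in\{0,1\}$ whenever $2n<|\sigma|$, and, whenever $2n+1<|\sigma|$, $s=\sigma(2n+1)$, $s'\le s$ and $\tau=\langle\sigma(0),\sigma(2),\dots,\sigma(2s'-2)\rangle$ is defined, $Q(n,s',\tau)$ holds iff $s'=s$. This is a computable tree. In a path $F$, $Y(n)=F(2n)$ satisfies that $F(2n+1)$ is the least $s$ with $Q(n,s,Y\upharpoonright s)$; so $Y$ is a solution and $Y=X$. Conversely $X$ together with these least $s$ forms a path. So there is exactly one path, its degree is $\deg X$, and Corollary 9 applies.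

Now let $X=\lim_sX_s$ with $(X_s)$ computable, and let $Q(n,s,\tau)$ say $|\tau|=s>n$ and $\tau\upharpoonright n=X_s\upharpoonright n$. $X$ is a solution, since $X_s\upharpoonright n=X\upharpoonright n$ for all large $s$. If $Y$ is a solution, then for each $k$ and each $n>k$ there is $s>n$ with $X_s(k)=Y(k)$. So $X_s(k)=Y(k)$ for infinitely many $s$, and $Y(k)=X(k)$. $\square$

It remains to prove Theorem 8. The sensible first attempt is the static structure.

## 5. Infinite side trees defeat the static structure

**Example 12.** Let $T=\{0^n,\ 0^n1,\ 0^n1s:\ n,s\in\omega\}$. Its only path $0^\infty$ is computable, so Theorem 8 demands that $\hat A$ be computably categorical. We show that $(A_T,\{r^0\})$ is not. Let $K$ be the halting set with a computable enumeration, and define $M$ with the same elements and the same $U,W,E_H$ as $A_T$, but with $R$ *twisted* at $u_\sigma$ and $q_\sigma$ for each $\sigma=0^n1s$ such that $n$ enters $K$ at $s$. That is, for this vertex and this pair the roles of $q_\sigma^0$ and $q_\sigma^1$ in the definition of $R$ are exchanged. $M$ is computable. Let $t_v$ be the set of pairs twisted at $v$, so $|t_v|\le1$.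

Suppose $g:A_T\to M$ is an isomorphism, $S$ is the set of pairs it swaps, and $g(v,\emptyset)=(v,Z_v)$. For $q\in I(v)$, $(v,Z_v)$ points in $M$ to $g(q^0)$, which says that $q$ lies in an even number of the sets $Z_v$, $t_v$, $S$. So $Z_v=(S\cap I(v))\triangle t_v$, and this must lie in $\Gamma(v)$. Conversely, for a set $S$ with this property for all $v$, swapping the pairs in $S$ and mapping $(v,G)$ to $(v,G\triangle Z_v)$ is an isomorphism, by the same computation. The conditions are: $S\cap I(v)$ is finite for all $v$, and for even $v$ it has the parity of $|t_v|$. Reading them from the leaves downward: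

- at $u_{0^n1s}$: $q_{0^n1s}\in S$ iff $n$ enters $K$ at $s$;
- at $u_{0^n1}$: $q_{0^n1}\in S$ iff $n\in K$;
- at $u_{0^n}$: an even number of $q_{0^n},q_{0^n1},q_{0^{n+1}}$ lie in $S$ (with $q_\lambda=r$).

Starting with $r\notin S$, these determine a set $S$ with all $S\cap I(v)$ finite. So $(M,\{r^0\})\cong(A_T,\{r^0\})$; but by the second line every isomorphism $A_T\to M$ computes $K$.

The exact point of failure is Step 4. There the error $\epsilon(\sigma)$ at a wrong node was carried down through the tree to the path, and $f$ could count the errors arriving at each point. Here the errors that may arrive at $u_{0^n}$ come from infinitely many nodes, and $f$ does not know whether any will. Three devices together get past this.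

*Freezing.* If a pair $q$ is incident to $v$ and $w$ but not released at either, then all gadgets of $v$ and of $w$ point to $q^0$. If this lasts forever, then in every copy $M$ all elements of $W_v^M\cup W_w^M$ point to the same element of $U_q^M$. So we can demand that $M$ show this agreement, for the first elements of $W_v^M$ and $W_w^M$, before we release $q$. A true copy must comply if we keep waiting, and what it has shown about two particular elements it cannot take back. An error at $v$ is then impossible. Of course $M$ may not be a copy at all, and then we could wait forever. So we use guesses about which of the partial computable structures $M_0,M_1,\dots$ are copies, arranged along strings in $2^{<\omega}$, and build many copies of the tree $T$, called blocks, each block attached to a guess. A block waits only for those $M_e$ that its guess believes in.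

*Bridges.* Fix a true copy $M_e$ and the correct guess $\beta$ about $M_0,\dots,M_e$. Blocks whose guess extends $\beta$ show no errors. The blocks that do not wait for $M_e$ may show infinitely many. The block $b^*$ with guess $\beta$ watches these, and when it sees an error at an even vertex $v$, it attaches to $v$ a new pair $p$ and a new even vertex $z$, where $z$ is incident to exactly $p$ and the root pair $r_{b^*}$ of $b^*$. Switching $p$ repairs $v$ and spoils $z$; switching $r_{b^*}$ as well repairs $z$. So one root pair serves all errors at once, and the price is paid only at the root vertex of $b^*$, where a path $f\in[T]$ carries the parity to infinity. No counting is left.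

*Locks.* The vertex $z$ must itself be free of errors, so $M_e$ must agree about $r_{b^*}$ at $z$ and at the home $\Omega$ of $r_{b^*}$. But $z$ is born late, when $r_{b^*}$ has long been released at $\Omega$. We therefore keep a chain of auxiliary vertices, the locks, along which the value is handed on: each new lock is compared with the previous one while both are frozen, and $z$ is compared with the newest lock.

Bridges create a danger: an automorphism might swap a root pair and get rid of the parity through bridges, without computing a path. Suppose two blocks $b,b'$ with root vertices $u,u'$ were bridged in both directions, $p,z$ for $b'$ at $u$ and $p',z'$ for $b$ at $u'$, with no other bridges, and all incidences of these four pairs released. Then $S=\{r_b,r_{b'},p,p'\}$ meets each of $I(u),I(z),I(u'),I(z')$ in exactly two elements ($\{r_b,p\}$, $\{p,r_{b'}\}$, $\{r_{b'},p'\}$, $\{p',r_b\}$) and no other even vertex, so $\pi_S$ is a computable automorphism. So bridges must respect a linear order of the guesses: a block bridges only to vertices owned by smaller guesses. All root pairs are incident to the free vertex $\Omega$, so an automorphism swaps only finitely many, and a largest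 one among those cannot escape through bridges.

## 6. The construction

Fix a computable tree $T$ with $[T]\ne\emptyset$.

**Strings.** For strings $\alpha,\beta$ (one of them possibly infinite), $\alpha<_L\beta$ means that at some $i<\min(|\alpha|,|\beta|)$ with $\alpha\upharpoonright i=\beta\upharpoonright i$ we have $\alpha(i)=0,\beta(i)=1$. Let $\rho\lhd\beta$ iff $\rho\subsetneq\beta$ or $\beta<_L\rho$. This is a strict linear order on $2^{<\omega}$, namely the lexicographic order with "end"$<1<0$; its least element is $\emptyset$. For example
$$\emptyset\lhd1\lhd11\lhd10\lhd0\lhd01\lhd00.$$
*Nodes* are $\emptyset$ and the strings ending in $0$. We use the following, all seen by looking at the position of first difference.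

- (L1) If $\gamma<_L\rho\subseteq\beta$, then $\gamma<_L\beta$. If $\rho\subseteq\gamma$ and $\rho<_L\beta$, then $\gamma<_L\beta$.
- (L2) If $\gamma<_L\beta$ and $\rho\subseteq\beta$, then $\gamma<_L\rho$ (first difference below $|\rho|$) or $\rho\subseteq\gamma$.
- (L3) $<_L$ is transitive.

**Opponents.** Let $M_0,M_1,\dots$ be an effective list of the partial computable structures in the language of parity structures, which is fixed in advance; every computable structure in it is some $M_e$. In $M_e$ let $y_v$ be the least element of $W_v$ and $m_q$ the least element of $U_q$, found by search and possibly undefined. Write $y_v\sim_qy_w$ if $R(y_v,m_q)\Leftrightarrow R(y_w,m_q)$ in $M_e$. Where defined, $\sim_q$ is an equivalence relation. If $M_e\cong A$ and $q\in I(v)\cap I(w)$, it says that $y_v,y_w$ point to the same element of $U_q$.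

**Blocks.** There is a free vertex $\Omega$ from the start, $B(\Omega)=\emptyset$. A *block* $b$ has a node $\nu(b)$ and a creation stage $c(b)$. It owns:

- a *root pair* $r_b$ with home $\Omega$;
- *tree vertices* $u_{b,\sigma}$ (even) for certain $\sigma\in T$, and *tree pairs* $q_{b,\sigma}$ ($\sigma\ne\lambda$) with home $u_{b,\sigma^-}$; here $B(u_{b,\lambda})=\{r_b\}$ and $B(u_{b,\sigma})=\{q_{b,\sigma}\}$ for $\sigma\ne\lambda$;
- *locks* $\ell_{b,0},\ell_{b,1},\dots$ (free vertices), $B(\ell_{b,k})=\{r_b\}$;
- *bridges*: for certain even vertices $v$, a *bridge pair* $p_{b,v}$ with home $v$, and an even *bridge vertex* $z_{b,v}$ with $B(z_{b,v})=\{p_{b,v},r_b\}$.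

For an even vertex $v$ of block $b$ put $\nu(v)=\nu(b)$. A bridge vertex stands over a tree vertex: $\mathrm{rt}(u_{b,\sigma})=u_{b,\sigma}$ and $\mathrm{rt}(z_{b,w})=\mathrm{rt}(w)$.

An even vertex $v$ is *pending* from its birth until it is released. To *release $v$* means to release every $q\in B(v)$ at $v$, and also to release at its home the pair $q_{b,\sigma}$, $r_b$ or $p_{b,w}$, according as $v$ is $u_{b,\sigma}$ ($\sigma\neq\lambda$), $u_{b,\lambda}$ or $z_{b,w}$.

**Bits.** For an even vertex $v$, $\epsilon_e(v)$ is the parity of $\#\{q\in B(v):y_v\not\sim_qy_{\mathrm{home}(q)}\}$ in $M_e$. The value $\epsilon_e(v)[s]$ is defined if the relevant computations halt within $s$ steps.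

**Equations.** At the end of each stage, the following equations are recorded for each existing block $b$.

- (E1) $y_{u_{b,\sigma}}\sim_{q_{b,\sigma}}y_{u_{b,\sigma^-}}$, if $\sigma\neq\lambda$ and $u_{b,\sigma}$ is pending.
- (E2) $y_z\sim_py_v$ and $y_z\sim_{r_b}y_\ell$, if $z=z_{b,v}$ is pending, $p=p_{b,v}$, and $\ell$ is the newest lock of $b$.
- (E3) $y_\Omega\sim_{r_b}y_{u_{b,\lambda}}$ and $y_\Omega\sim_{r_b}y_{\ell_{b,0}}$, if $u_{b,\lambda}$ is pending.
- (E4) $y_{\ell_{b,k-1}}\sim_{r_b}y_{\ell_{b,k}}$, if these are the two newest locks of $b$ and $r_b$ is unreleased at both.

**Stage $s$, the guess.** Define $\delta_s\in2^s$ bit by bit. Given $\alpha=\delta_s\upharpoonright e$, $e<s$: if there is no $t<s$ with $\alpha0\subseteq\delta_t$, put $\delta_s(e)=0$. Otherwise let $t$ be the last such stage. Put $\delta_s(e)=0$ if all equations recorded at the end of stage $t$ for blocks $b$ with $\alpha0\subseteq\nu(b)$ having no turn at any stage strictly between $t$ and $s$ are verified to hold in $M_e$ within $s$ steps; otherwise put $\delta_s(e)=1$.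

**Stage $s$, the turns.** For each block $b$ created before stage $s$, in order of creation:

- *Retired turn*, if $\delta_s<_L\nu(b)$: $b$ is *retired* from now on. Release all its pending vertices, release $r_b$ at all its locks, and do Growth.
- *Active turn*, if $b$ is not retired and $\nu(b)\subseteq\delta_s$: release all its pending vertices; release $r_b$ at all its locks except the newest one; create a new lock; do Growth; and, if $\nu(b)=\alpha0$ with $|\alpha|=e$, do Bridging.
- Otherwise $b$ has no turn at $s$.

*Growth*: for each $\sigma\in T$, $\sigma\ne\lambda$, with code $\le s$, if $q_{b,\sigma}$ does not exist and $u_{b,\sigma^-}$ exists and is not pending, create $q_{b,\sigma}$ and $u_{b,\sigma}$ (pending).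

*Bridging*: for each even $v$ born before stage $s$, not pending, with $\nu(v)\lhd\nu(b)$ and $\mathrm{birth}(\mathrm{rt}(v))>c(b)$, such that $z_{b,v}$ does not exist and $\epsilon_e(v)[s]$ is defined and equals $1$: create $p_{b,v}$ and $z_{b,v}$ (pending).

**Stage $s$, new blocks.** For each node $\rho\subseteq\delta_s$ having no non-retired block, create a block $b$ with $\nu(b)=\rho$, with $r_b$, $u_{b,\lambda}$ (pending) and $\ell_{b,0}$ ($r_b$ unreleased at it). Finally add the gadgets, as in Definition 3.

Only finitely much happens at each stage, so this is an incidence process, and its structure $A$ is computable by Lemma 2. (It is infinite: the first block, with node $\emptyset$, gets a new lock at every stage $s\ge1$.) A retired block may go on having retired turns. The following can be read off.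

1. A block has at most one turn per stage, and in it the releases of pending vertices precede all creations. So an even vertex is pending at the end of its stage of birth, and is released at the next turn of its block, if there is one.
2. Incidences of pairs owned by $b$ are released only at turns of $b$. A non-root pair is released at both its ends simultaneously.
3. Pairs with home at an even vertex $v$ are created only when $v$ is not pending.
4. At the end of an active turn of $b$, $r_b$ is unreleased at exactly the two newest locks: all earlier turns of $b$ were active, so $r_b$ was unreleased at the previously newest lock, and this turn spared it and added a new one.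
5. A bridge vertex of $b$ is born at an active turn of $b$ and released at the next turn of $b$. So while it is pending, $r_b$ is unreleased at the newest lock.
6. While $u_{b,\lambda}$ is pending, $b$ has had no turn, so $r_b$ is unreleased at $\Omega$, $u_{b,\lambda}$ and $\ell_{b,0}$.

Consequently, whenever an equation $y_v\sim_qy_w$ is recorded, $q$ is at that moment incident to and unreleased at both $v$ and $w$.

**Lemma 13.** If an equation $y_v\sim_qy_w$ is recorded for $b$ at the end of stage $t$ and $b$ has no turn after $t$, it holds in every $M\cong A$.

*Proof.* The pair $q$ is owned by $b$, so by item 2 it is never released at $v$ or $w$. By Lemma 2(c) all gadgets of $v$ and of $w$ point to $q^0$, so in $M$ all elements of $W_v$ and $W_w$ point to the same element of $U_q$. $\square$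

## 7. The true path and the shape of the blocks

Define $\Theta\in2^\omega$ by: $\Theta(e)=0$ iff $(\Theta\upharpoonright e)0\subseteq\delta_s$ for infinitely many $s$. Each $\Theta\upharpoonright k\subseteq\delta_s$ for infinitely many $s$, by induction: if $\Theta(e)=1$, then $\Theta\upharpoonright e\subseteq\delta_s$ infinitely often but $(\Theta\upharpoonright e)0\subseteq\delta_s$ only finitely often, so $(\Theta\upharpoonright e)1\subseteq\delta_s$ infinitely often. Also $\delta_s<_L\Theta\upharpoonright k$ for only finitely many $s$, since this requires $(\Theta\upharpoonright i)0\subseteq\delta_s$ for some $i<k$ with $\Theta(i)=1$.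

A never retired block with node $\subset\Theta$ is *permanent*. A block with infinitely many turns is *perennial*.

**(F1)** For each node $\beta\subset\Theta$ there is exactly one permanent block $b_\beta$ with node $\beta$, and it has infinitely many active turns. The block $b_\emptyset$ is created at stage $0$ and is the only block with node $\emptyset$.

*Proof.* At any time there is at most one non-retired block per node, which gives uniqueness. After the last $s$ with $\delta_s<_L\beta$, at the next $s$ with $\beta\subseteq\delta_s$ there is, at the end of the stage, a non-retired block with node $\beta$. It is never retired and has an active turn at every later $s$ with $\beta\subseteq\delta_s$. Nothing is $<_L\emptyset$, so the block with node $\emptyset$ created at stage $0$ is never retired. $\square$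

**(F2)** A non-permanent block has finitely many active turns, hence owns finitely many bridges.

*Proof.* Suppose $b$ has infinitely many active turns. Then $b$ is never retired, and $\nu(b)\subseteq\delta_s$ infinitely often. If $\nu(b)<_L\Theta$, then $\delta_s<_L\Theta\upharpoonright|\nu(b)|$ infinitely often, a contradiction. If $\Theta<_L\nu(b)$, then $\delta_s<_L\nu(b)$ infinitely often and $b$ is retired, a contradiction. So $\nu(b)\subset\Theta$ and $b$ is permanent. Bridges are created only at active turns, finitely many at each. $\square$

**(F3)** In a perennial block $b$, every $u_{b,\sigma}$ ($\sigma\in T$) is eventually created, and all incidences of all pairs owned by $b$ are eventually released. A permanent block is perennial. If $\beta\subset\Theta$ and $\beta<_L\nu(b)$, then $b$ is perennial.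

*Proof.* Pending vertices are released at the next turn. This covers all incidences of tree pairs and bridge pairs, and those of $r_b$ other than at locks. If $b$ has infinitely many active turns, each lock eventually is not the newest, and $r_b$ is released at it at the next active turn. Otherwise $b$ has finitely many locks, and a later retired turn releases $r_b$ at all of them. By induction on $|\sigma|$, $u_{b,\sigma}$ is created at a large enough turn. The second claim is from (F1). For the third, $\beta\subseteq\delta_s$ infinitely often, and then $\delta_s<_L\nu(b)$ by (L1), so $b$ has a retired turn at every such $s>c(b)$. $\square$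

**(F4)** Let $\beta\subset\Theta$ be a node and $v$ an even vertex of block $b$ with $\nu(b)\lhd\beta$ and $\mathrm{birth}(v)>c(b_\beta)$. Then $b$ is perennial.

*Proof.* If $\beta<_L\nu(b)$ use (F3). Otherwise $\nu(b)\subsetneq\beta$. Suppose $b$ is not permanent. As $\nu(b)\subset\Theta$, it is retired, first at some stage $s'$. If $s'>c(b_\beta)$, then $\delta_{s'}<_L\nu(b)$ gives $\delta_{s'}<_L\beta$ and $b_\beta$ is retired, a contradiction. If $s'\le c(b_\beta)$, then $v$ is born at a turn of $b$ at a stage $s>c(b_\beta)\ge s'$. This is a retired turn, so $\delta_s<_L\nu(b)$, hence $\delta_s<_L\beta$ and $b_\beta$ is retired, a contradiction. So $b$ is permanent, hence perennial. $\square$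

**(F5)** For each tree vertex $u$ there are finitely many $v$ with $\mathrm{rt}(v)=u$. Along a chain $u,\ z_{b_1,u},\ z_{b_2,z_{b_1,u}},\dots$ the nodes strictly $\lhd$-increase.

*Proof.* Monotonicity is a Bridging condition, so the blocks $b_i$ in a chain are distinct. They satisfy $c(b_i)<\mathrm{birth}(u)$, so they come from a finite set, and there are finitely many chains. Each $v$ with $\mathrm{rt}(v)=u$ is the end of one chain. $\square$

Let $\mathrm{Comp}(b)$ be the set of even $v$ with $\mathrm{rt}(v)$ a tree vertex of $b$. Every even vertex lies in exactly one $\mathrm{Comp}(b)$. Each non-root pair is incident with exactly two vertices, its home and the vertex born with it, and both lie in the same $\mathrm{Comp}(b)$. With the non-root pairs as edges, $\mathrm{Comp}(b)$ is a graph-theoretic tree rooted at $u_{b,\lambda}$, since every other vertex is joined by exactly one edge to an older one. A root pair $r_b$ is incident exactly with $\Omega$, the locks of $b$, $u_{b,\lambda}$, and the $z_{b,v}$.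

**(F6)** If $b$ is not perennial, $\mathrm{Comp}(b)$ is finite and no bridge vertex in it is owned by a permanent block.

*Proof.* $b$ has finitely many turns, hence finitely many tree vertices, and (F5) gives finiteness. Suppose $z_{b_\beta,v}\in\mathrm{Comp}(b)$, where $b_\beta$ is permanent, and let $u=\mathrm{rt}(v)$. Then $\nu(u)=\nu(b)\lhd\beta$ by (F5), and $\mathrm{birth}(u)>c(b_\beta)$ by the Bridging conditions. So $b$ is perennial by (F4), a contradiction. $\square$

## 8. Swapping a root pair, and believing true copies

**Lemma 14.** If $g=\pi_S\in\mathrm{Aut}(A)$ and $S$ contains a root pair, then $g$ computes a path of $T$.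

*Proof.* We follow the parity up from the root vertex of a block, after showing that it cannot leave through a bridge. $S\cap I(\Omega)$ is finite, so only finitely many root pairs lie in $S$. Choose $r_b\in S$ with $\nu(b)$ $\lhd$-maximal. Every bridge vertex in $\mathrm{Comp}(b)$ is owned by some $b'$ with $\nu(b)\lhd\nu(b')$ by (F5), so $r_{b'}\notin S$.

No bridge pair in $\mathrm{Comp}(b)$ is in $S$. Otherwise, over some tree vertex $u$, take $p_{b',v}\in S$ of maximal depth among the finitely many bridge pairs over $u$. As $I(z_{b',v})$ consists of $p_{b',v}$, $r_{b'}$ and deeper bridge pairs, $S\cap I(z_{b',v})=\{p_{b',v}\}$ is odd, a contradiction.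

Now $S\cap I(u_{b,\lambda})$ is even and contains $r_b$; the other elements of $I(u_{b,\lambda})$ are tree pairs $q_{b,(i)}$ and bridge pairs, so some $q_{b,(i)}\in S$. If $q_{b,\sigma}\in S$, then $S\cap I(u_{b,\sigma})$ is even and contains $q_{b,\sigma}$, so it contains some $q_{b,\sigma i}$. Choosing successively, using the finite sets $S\cap I(v)$ computed from $g$, gives a path of $T$. $\square$

**Lemma 15.** Each $f\in[T]$ computes an automorphism of $A$ swapping $r_{b_\emptyset}^0,r_{b_\emptyset}^1$.

*Proof.* Let $S=\{r_{b_\emptyset}\}\cup\{q_{b_\emptyset,\sigma}:\lambda\neq\sigma\subset f\}$. Block $b_\emptyset$ is perennial, so by (F3) these pairs exist and all their incidences are released. It owns no bridges, since its node is $\emptyset$. So $S\cap I(u_{b_\emptyset,\sigma})$ has exactly two elements if $\sigma\subset f$ and is empty otherwise; on $\Omega$ and on the locks of $b_\emptyset$ it is $\{r_{b_\emptyset}\}$, which is allowed as these vertices are free; elsewhere it is empty. By Lemma 3, $\pi_S$ is an automorphism. It is $f$-computable, since these finite sets are found from $f$ uniformly in $v$, waiting for the pairs concerned to be created. $\square$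

**Lemma 16.** If $M_e\cong A$ then $\Theta(e)=0$.

*Proof.* We show that a true copy cannot fail to verify forever. Let $\alpha=\Theta\upharpoonright e$ and suppose $\alpha0\subseteq\delta_s$ only finitely often. There is such a stage, namely the first $s>e$ with $\alpha\subseteq\delta_s$, since there $\alpha 0\subseteq\delta_t$ for no earlier $t$. Let $t$ be the last.

If a block $b$ with $\alpha0\subseteq\nu(b)$ has a turn at $s>t$, then, as $\alpha0\not\subseteq\delta_s$, the turn is retired and $\delta_s<_L\nu(b)$. The first difference cannot be at a position $>e$ (then $\alpha0\subseteq\delta_s$) nor at $e$ (as $\nu(b)(e)=0$), so $\delta_s<_L\alpha$. This happens only finitely often; let $s_0>t$ bound these stages. For all $s>s_0$ with $\alpha\subseteq\delta_s$, the equations to be verified at $s$ for $\alpha$ are those recorded at the end of $t$ for blocks with node extending $\alpha0$ with no turn after $t$. This is a fixed finite set, and its equations hold in $M_e$ by Lemma 13. Hence at some such $s$ they are verified within $s$ steps and $\alpha0\subseteq\delta_s$, a contradiction. $\square$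

## 9. Isomorphisms onto computable copies

**Proposition 17.** If $M=M_e\cong A$ and $f\in[T]$, then $f$ computes an isomorphism $A\to M$.

Throughout this section all $y_v,m_q,\sim_q$ refer to $M$. Let $\beta=\Theta\upharpoonright(e+1)$, which ends in $0$ by Lemma 16 and so is a node. Let $b^*=b_\beta$ and $c^*=c(b^*)$, and let
$$X=\{v\text{ even}:\mathrm{birth}(\mathrm{rt}(v))\le c^*\},$$
which is finite by (F5). A *$\beta$-stage* is an $s$ with $\beta\subseteq\delta_s$; there are infinitely many, and $c^*$ is one.

**Step 1: which blocks can act after $c^*$.** This step locates the activity of the relevant blocks in time. No $s>c^*$ has $\delta_s<_L\beta$, since otherwise $b^*$ would be retired. Hence for $s>c^*$: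

(a) *If a block $b$ with $\beta\subseteq\nu(b)$ is created or has a turn at $s$, then $s$ is a $\beta$-stage.* At a creation or an active turn, $\beta\subseteq\nu(b)\subseteq\delta_s$. At a retired turn $\delta_s<_L\nu(b)$, so by (L2) $\delta_s<_L\beta$, which is excluded, or $\beta\subseteq\delta_s$.

(b) *No block $b$ with $\nu(b)<_L\beta$ is created or has a turn at $s$.* Otherwise $\nu(b)\subseteq\delta_s$ or $\delta_s<_L\nu(b)$, and in both cases $\delta_s<_L\beta$ by (L1) or (L3).

**Step 2: errors are either excluded or bridged.** We prove: *for even $v\notin X$ exactly one of the following holds.*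

- (i) $\beta\subseteq\nu(v)$, and $y_v\sim_qy_{\mathrm{home}(q)}$ for all $q\in B(v)$.
- (ii) $\nu(v)\lhd\beta$, and $z_{b^*,v}$ exists iff $\epsilon_e(v)=1$.

Exactly one of $\beta\subseteq\nu(v)$, $\nu(v)\lhd\beta$, $\nu(v)<_L\beta$ holds. Since $\mathrm{birth}(v)\ge\mathrm{birth}(\mathrm{rt}(v))>c^*$, the last is impossible by (b).

Let $\nu(v)\lhd\beta$. By (F4) the block of $v$ is perennial, so $v$ is eventually not pending. As $M$ is a computable copy of $A$, $\epsilon_e(v)[s]$ is eventually defined; and $\mathrm{birth}(\mathrm{rt}(v))>c(b^*)$. So $z_{b^*,v}$ is created at some active turn of $b^*$ if $\epsilon_e(v)=1$, and never if $\epsilon_e(v)=0$. This is (ii).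

Let $\beta\subseteq\nu(v)$. We first prove the principle that lets us use the waiting.

(P) *If a block $b$ with $\beta\subseteq\nu(b)$ is created or has a turn at a $\beta$-stage $s\ge c^*$, all equations recorded for $b$ at the end of $s$ hold in $M$.* Let $s^+$ be the next $\beta$-stage. By (a), $b$ has no turn strictly between $s$ and $s^+$. At $s^+$ the last earlier stage $t$ with $\beta\subseteq\delta_t$ is $s$, and $\beta=(\beta\upharpoonright e)0$, so $\delta_{s^+}(e)=0$ required verification of these equations in $M_e$.

Let $b$ be the block of $v$ and $s>c^*$ the stage of birth of $v$. It is a $\beta$-stage by (a), $b$ is created or has a turn at $s$, and $v$ is pending at the end of $s$. If $v=u_{b,\sigma}$, use (P) with (E1) if $\sigma\ne\lambda$ and with (E3) if $\sigma=\lambda$.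

Let $v=z_{b,w}$. By (P), (E2) gives $y_v\sim_py_w$ for $p=p_{b,w}$, whose home is $w$, and $y_v\sim_{r_b}y_\ell$ for the newest lock $\ell$ of $b$. It remains to see $y_\ell\sim_{r_b}y_\Omega$. Block $b$ has an active turn at $s$, so it is not retired by then. Also $c(b)\ge c^*$. For suppose $c(b)<c^*$. Since $\beta\subseteq\nu(b)\subseteq\delta_{c(b)}$, at the end of stage $c(b)$ there was a non-retired block with node $\beta$. Since $b^*$ was created at $c^*$, that block was retired at some stage $s'\in(c(b),c^*]$ with $\delta_{s'}<_L\beta$. Hence $\delta_{s'}<_L\nu(b)$ by (L1), and $b$ was retired at $s'<s$, a contradiction. So the creation of $b$ and all its turns up to $s$, which are active, occur at $\beta$-stages $\ge c^*$. By (P), (E3) at creation gives $y_{\ell_{b,0}}\sim_{r_b}y_\Omega$, and (E4) at the active turn creating $\ell_{b,k}$ gives $y_{\ell_{b,k}}\sim_{r_b}y_{\ell_{b,k-1}}$. Here (E4) is recorded by item 4 of Section 6. Chaining these gives $y_\ell\sim_{r_b}y_\Omega$. This proves (i).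

**Step 3: a first approximation with finitely many wrong parities.** We now switch $r_{b^*}$, all bridge pairs of $b^*$, and the path $f$ in block $b^*$. Let
$$\mathrm{Fl}=\{r_{b^*}\}\cup\{p_{b^*,v}:z_{b^*,v}\text{ exists}\}\cup\{q_{b^*,\sigma}:\lambda\ne\sigma\subset f\};$$
the tree pairs exist by (F3). For each pair $q$ let $\kappa(q)$ be the element of $U_q^M$ that $y_{\mathrm{home}(q)}$ points to if $q\notin\mathrm{Fl}$, and the other element if $q\in\mathrm{Fl}$. With $N_v$ as in Lemma 4,
$$N_v=\{q\in B(v):[y_v\not\sim_qy_{\mathrm{home}(q)}]\ \mathrm{xor}\ [q\in\mathrm{Fl}]\}\ \cup\ \{q\in\mathrm{Fl}:\mathrm{home}(q)=v\}.\qquad(2)$$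
This is finite for every $v$, as at most one tree pair, one bridge pair and $r_{b^*}$ in $\mathrm{Fl}$ have home $v$.

*For even $v\notin X$, $|N_v|$ is even.* In case (i) of Step 2, $N_v=\mathrm{Fl}\cap I(v)$. Bridge pairs $p_{b^*,w}$ have homes $w$ with $\nu(w)\lhd\beta$, so none has home $v$. There are three possibilities.

- $v=u_{b^*,\sigma}$. Then $\sigma\neq\lambda$, as $u_{b^*,\lambda}$ was born at $c^*$ and so lies in $X$. $\mathrm{Fl}\cap I(v)$ has exactly two elements, $q_{b^*,\sigma}$ and $q_{b^*,\sigma f(|\sigma|)}$, if $\sigma\subset f$, and none otherwise.
- $v=z_{b^*,w}$. Then $\mathrm{Fl}\cap I(v)=\{p_{b^*,w},r_{b^*}\}$.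
- $v$ is not in block $b^*$. Then $B(v)$ consists of pairs of another block, and tree pairs of $b^*$ do not have home $v$, so $\mathrm{Fl}\cap I(v)=\emptyset$.

In case (ii), $\nu(v)\neq\beta$, so $v$ is not in block $b^*$ and $B(v)\cap\mathrm{Fl}=\emptyset$. The only pair in $\mathrm{Fl}$ that can have home $v$ is $p_{b^*,v}$. So $|N_v|\equiv\epsilon_e(v)+[z_{b^*,v}\text{ exists}]\equiv0\pmod2$.

**Step 4: comparison with a true isomorphism.** We measure how far $\kappa$ is from an isomorphism, and remove root pairs that cause trouble. Fix an isomorphism $h:A\to M$, write $y_v=h(v,G_v)$ and let $D=\{q:\kappa(q)\neq h(q^0)\}$. By Lemma 4(a), $D\cap I(v)=G_v\triangle N_v$. This is finite for all $v$, and of even size for even $v\notin X$.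

Let $C_1$ be the set of root pairs in $D$ of non-permanent blocks; it is finite, as $D\cap I(\Omega)$ is. Let $D_1=D\setminus C_1$; its root pairs belong to permanent blocks. Let
$$X_2=\{v\text{ even}:|D_1\cap I(v)|\text{ odd}\}.$$
By (F2) each $r_b\in C_1$ is incident to finitely many even vertices, and $X$ is finite, so $X_2$ is finite.

**Step 5: pairs that are never released do no harm.** This is needed since elements of $\Gamma(v)$ contain only released pairs. *Suppose $q\in I(v)$ is never released at $v$. Then $q\notin D_1$; and if $q$ is not a root pair, its non-home end $w$ has no home pairs and $w\notin X_2$.*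

By (F3) the owner $b$ of $q$ is not perennial, so it is not permanent, and $b\neq b^*$. Hence $r_b\notin D_1$, which settles the case $q=r_b$. Let $q$ be a non-root pair. It is never released at its home either, so $y_{\mathrm{home}(q)}$ points to $h(q^0)$. As $q\notin\mathrm{Fl}$, $\kappa(q)=h(q^0)$; so $q\notin D$, and $q\notin D_1$. The vertex $w$ is pending forever, so it has no home pairs by item 3 of Section 6. So $I(w)=B(w)\subseteq\{q,r_b\}$, and $D_1\cap I(w)=\emptyset$, whence $w\notin X_2$.

**Step 6: parity in the finite components.** Where no ray to infinity is available, the wrong vertices must cancel among themselves. *If $b$ is not perennial, $|X_2\cap\mathrm{Comp}(b)|$ is even.* By (F6), $\mathrm{Comp}(b)$ is finite, and each non-root pair lies in $I(v)$ for exactly two $v\in\mathrm{Comp}(b)$ or for none. So modulo $2$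
$$\sum_{v\in\mathrm{Comp}(b)}|D_1\cap I(v)|\equiv[r_b\in D_1]+\#\{z_{b',w}\in\mathrm{Comp}(b):r_{b'}\in D_1\}=0,$$
because $b$ and, by (F6), all these $b'$ are non-permanent. The number of odd terms in the sum is $|X_2\cap\mathrm{Comp}(b)|$.

**Step 7: the remaining correction.** We define a set $C_2$ of non-root pairs that repairs exactly the vertices in $X_2$. In each of the finitely many $\mathrm{Comp}(b)$ meeting $X_2$, pair up the elements of $X_2\cap\mathrm{Comp}(b)$, leaving at most one element $x$ unpaired, and none if $b$ is not perennial. Take the symmetric difference of the tree paths (as sets of edges) joining the partners and, if $x$ exists, of the path from $x$ to $u_{b,\lambda}$ and the ray $\{q_{b,\sigma}:\lambda\ne\sigma\subset f\}$, which exists since $b$ is perennial. Let $C_2$ be the union of these sets over the components.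

A finite path meets $I(v)$ in one element at its two ends (if they differ), in two at its inner vertices, and elsewhere in none. The ray meets $I(u_{b,\lambda})$ in one element, $I(u_{b,\sigma})$ for $\lambda\neq\sigma\subset f$ in two, and no other $I(v)$. Together, the path from $x$ to $u_{b,\lambda}$ and the ray have odd incidence only at $x$, also when $x=u_{b,\lambda}$. So $C_2\cap I(v)$ is finite for every $v$, is empty for free $v$, and for even $v$ is odd exactly when $v\in X_2$.

All incidences of pairs in $C_2$ are released. Indeed, by Step 5 a never released non-root pair leads to a leaf $w$ of its component with $w\notin X_2$. Moreover $w\neq u_{b,\lambda}$, since $B(u_{b,\lambda})$ contains no non-root pair. So $w$ is not an end of any finite path used, and the pair is on none of these paths. The pairs on the rays belong to perennial blocks, so all their incidences are released.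

**Step 8: an isomorphism.** We check the hypothesis of Lemma 4(b). Let $C=C_1\triangle C_2$, so $D\triangle C=D_1\triangle C_2$. For every $v$, $(D\triangle C)\cap I(v)$ is finite. For even $v$ its size is even, as $|D_1\cap I(v)|$ and $|C_2\cap I(v)|$ are both odd or both even. By Steps 5 and 7 it contains no pair unreleased at $v$. So it lies in $\Gamma(v)$, and Lemma 4(b) gives an isomorphism $g:A\to M$ with $g(q^0)=\kappa^C(q)$.

**Step 9: $f$ computes $g$.** By Lemma 4(b) it suffices that $f$ computes $\kappa^C$ and the finite sets $N^C_v$; the function $v\mapsto y_v$ is computable. We use fixed finite information: $e$, $\beta$, $b^*$, $X$, $C_1$, and the finite data defining $C_2$ from $f$ (finitely many edges, and the finitely many blocks whose ray is used).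

Let $\Phi=\mathrm{Fl}\triangle C$. Then $f$ decides $q\in\Phi$, since the kind and owner of a pair are known at its creation. And $\kappa^C(q)$ is the element of $U_q^M$ that $y_{\mathrm{home}(q)}$ points to if $q\notin\Phi$, and the other one if $q\in\Phi$. So $\kappa^C\le_Tf$. Further,
$$N^C_v=\{q\in B(v):\neg R(y_v,\kappa^C(q))\}\cup\{q\in\Phi:\mathrm{home}(q)=v\}.$$
The first set is computed from $f$, as $B(v)$ is finite and given. For the second, the pairs in $C$ with home $v$ and the tree pairs of $\mathrm{Fl}$ with home $v$ are found from $f$, waiting for the pairs concerned to be created. For $v=\Omega$ we know $r_{b^*}$ and $C_1$. A bridge pair $p_{b^*,v}$ exists iff $v$ is even, $v\notin X$, $\nu(v)\lhd\beta$ and $\epsilon_e(v)=1$, by (ii) of Step 2 and because the Bridging conditions require $\nu(v)\lhd\beta$ and $v\notin X$. This is decidable, as $M$ is computable, and the pair is then found by waiting. So $f$ computes $v\mapsto N_v^C$, and $g\le_Tf$. $\square$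

## 10. Proof of Theorem 8

We apply Lemma 5 to the structure $A$ of Section 6 and the pair $r=r_{b_\emptyset}$, that is, with
$$\hat A=\hat A_1=(A,\{r^0_{b_\emptyset}\}),\qquad\hat A_2=(A,\{r^1_{b_\emptyset}\}).$$

Condition (a) of Lemma 5 is Lemma 14: an automorphism swapping $r^0_{b_\emptyset},r^1_{b_\emptyset}$ is $\pi_S$ for a set $S$ containing the root pair $r_{b_\emptyset}$, so it computes a path of $T$. Condition (b) is Lemma 15. Condition (c) is Proposition 17, since every computable copy of $A$ is some $M_e$. So $\hat A_1,\hat A_2$ are isomorphic computable structures, every isomorphism $\hat A_1\to\hat A_2$ computes a member of $[T]$, and every $f\in[T]$ computes an isomorphism between any two computable copies of $\hat A$. These are 1 and 2 of Theorem 8, and with them Corollaries 9, 10 and 11 are proved: the degrees of isomorphism, the strong degrees of categoricity, and the least degrees of paths through computable subtrees of $\omega^{<\omega}$ are exactly the same degrees. $\blacksquare$
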